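# Shortlex normal forms in Coxeter groups with logarithmic memory

## 1. Free products of groups of order two: one pointer is enough

Let $\Sigma$ be a finite set of letters, and suppose that the only relations are $a^2=1$ for $a\in\Sigma$. A long word over $\Sigma$ lies on a tape that we may read but not change. We want to print its reduced form, obtained by cancelling factors $aa$ until none is left. Our memory holds a bounded number of pointers into the tape, and no more. Can it be done? The obvious method, a stack, may need as many cells as the word has letters. We first make the terms precise and then give a method with one pointer that records progress.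

**Definition (Coxeter group).** A Coxeter group $G=C(\Sigma,m)$ is given by a finite set $\Sigma$ and numbers $m(a,b)=m(b,a)\in\{2,3,4,\dots\}\cup\{\infty\}$ for $a\ne b$, through the presentation
$$G=\langle \Sigma \mid a^2=1\ (a\in\Sigma),\ (ab)^{m(a,b)}=1\ (a\neq b,\ m(a,b)<\infty)\rangle .$$
It is right-angled if $m(a,b)\in\{2,\infty\}$ for all $a\ne b$. Throughout, $d=|\Sigma|\ge 1$. A word and the group element it represents are denoted by the same letter. Since generators are involutions, the reversed word represents the inverse element.

**Definition (shortlex normal form).** A word is geodesic if no shorter word represents the same element $g$; its length is $\ell(g)$. Fix a linear order on $\Sigma$. The shortlex normal form of $w$ is the lexicographically smallest geodesic word representing the same element as $w$. For example, if $\Sigma=\{a<b\}$ and $m(a,b)=3$, then $bab=aba$, both words are geodesic, and the normal form of $bab$ is $aba$.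

**Definition (logspace).** A function is computable in logspace if a deterministic Turing machine with a read-only input tape and a write-only output tape (a logspace transducer) computes it using $O(\log n)$ work cells on inputs of length $n$.

If $f$ and $g$ are logspace computable, so is $f\circ g$. Run the machine for $f$; whenever it asks for the $i$-th symbol of $g(x)$, run the machine for $g$ from the start, count its output symbols, and keep only the $i$-th. Since $g(x)$ has polynomial length, the counters have $O(\log n)$ bits. The same holds for any fixed number of functions, and fixedness will matter. Sums of lists of binary integers are logspace computable: add column by column from the right, with a carry bounded by the number of summands; signed lists are treated as two lists and a subtraction. A product of two integers is a sum of shifted copies, so it is logspace computable too.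

**Proposition 1.1.** Let $m(a,b)=\infty$ for all $a\ne b$. Then the shortlex normal form of $w\in\Sigma^*$ is computable in logspace, for every order on $\Sigma$.

*Proof.* Call a word reduced if no two adjacent letters are equal.

**Step 1: a matrix test for triviality.** We want integer matrices that detect whether a word is $1$ in $G$. Let $G$ act on $V=\bigoplus_a\mathbb R\alpha_a$ by $a\alpha_a=-\alpha_a$ and $a\alpha_b=\alpha_b+2\alpha_a$ for $b\neq a$. This respects $a^2=1$, because $a(\alpha_b+2\alpha_a)=\alpha_b+2\alpha_a-2\alpha_a=\alpha_b$. We claim that a nonempty reduced word $s_1\cdots s_k$ acts nontrivially. If $d=1$ the word is one letter and acts as $-1$. If $d\ge2$, choose $b\ne s_k$ and put $v=s_1\cdots s_k\alpha_b$. By induction on $k$ we show that $v$ has nonnegative coordinates, that its coordinate at $\alpha_{s_1}$ is larger than the sum of the others, and that this sum is positive. For $k=1$, $v=\alpha_b+2\alpha_{s_1}$. Now let $v'$ have coordinate $p$ at $\alpha_s$ and nonnegative other coordinates of sum $r<p$, and let $t\ne s$. Applying $t$ changes only the coordinate at $\alpha_t$, from $v'_t$ to $2(p+r-v'_t)-v'_t$.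 The remaining coordinates have sum $p+r-v'_t\ge p>0$. The new coordinate exceeds this sum by $p+r-2v'_t\ge p-r>0$, since $v'_t\le r$. This proves the induction step. In particular $v$ has at least two nonzero coordinates, so $v\ne\alpha_b$.

Hence a nonempty reduced word is not $1$ in $G$. Two different reduced words are not equal in $G$ either: delete their longest common suffix; then the first remaining word followed by the reverse of the second is reduced and nonempty. So every element has exactly one reduced word. As geodesic words are reduced, this is its only geodesic word and its shortlex normal form.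

**Step 2: the test costs logarithmic space.** A product of $n\ge 1$ of our matrices has entries of absolute value at most $K^n$ for a constant $K\ge2$. By Chebyshev's theorem there is a constant $c$ such that the primes $p\le cn$ have product larger than $2K^n$ for all $n\ge1$. The entries of the product minus the identity have absolute value less than $2K^n$, so they all vanish if and only if they vanish modulo every prime $p\le cn$. For each such $p$, found by trial division, multiply modulo $p$ from left to right. This stores boundedly many numbers of $O(\log n)$ bits.

**Step 3: the pointer.** For the word $w=w_1\cdots w_N$ keep one position $j$, initially $0$. Repeat: find the largest $j'\ge j$ with $w_{j+1}\cdots w_{j'}=1$ in $G$ (the empty word is allowed). If $j'=N$, halt. Otherwise print $w_{j'+1}$ and set $j:=j'+1$.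

**Step 4: correctness.** We claim that if $y=y_1\cdots y_M$, $M\ge1$, has no nonempty prefix that is $1$ in $G$, then the reduced form of $y$ begins with $y_1$. Follow the reduced forms of $y_1\cdots y_i$ for $i=1,2,\dots$. The first is $y_1$. Each further letter is either appended or deletes the last letter. The first letter could disappear only if the reduced form became empty, which is excluded. Now apply the claim to $y=w_{j'+1}\cdots w_N$, which equals $w_{j+1}\cdots w_N$ in $G$ and has no trivial nonempty prefix by maximality of $j'$. Its reduced form begins with $w_{j'+1}$, and the rest is the reduced form of $w_{j'+2}\cdots w_N$. So the loop prints the reduced form of $w$. $\square$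

What does the pointer mean? When the prefix $u$ of the normal form has been printed, $u=w_1\cdots w_j$ in $G$. So a prefix of the output, possibly very long, has a name of $O(\log N)$ bits: a position in the input. What changes when there are other relations?

## 2. Braid relations: prefixes that the input never visits

The subject of these notes is the following theorem.

> **Theorem 1.** Let $G=C(\Sigma,m)$ be any fixed Coxeter group and fix a linear order on $\Sigma$. There is a logspace transducer which, on input $w\in\Sigma^*$, outputs the shortlex normal form of $w$.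

For fixed right-angled Coxeter groups, and for fixed graph groups $\langle\Sigma\mid ab=ba\ ((a,b)\in I)\rangle$ with $I\subseteq\Sigma\times\Sigma$ irreflexive and symmetric, shortlex normal forms are computed in logspace by Diekert, Kausch and Lohrey, "Logspace Computations in Coxeter Groups and Graph Groups", arXiv:1201.3174 (2012). The question left open with that theorem is whether "right-angled" can be removed. For Coxeter groups, Theorem 1 answers yes.

The pointer of Section 1 fails at once. Let $m(a,b)=3$, $a<b$, $w=bab$. The normal form is $aba$, with prefixes $1,a,ab,aba$. The prefixes of the input represent $1$, $b$, $ba$ and $bab$. The element $a$ is not among them, so no position in the input names it. The word $ba$ with $m(a,b)=2$ has the same defect.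

The next thing to try is the greedy algorithm itself. Start from $u_0=1$; given $u_i$, append the smallest letter $a$ such that $u_ia$ is still a prefix of some geodesic word for $w$. Section 3 shows that this is correct and that each step is a sign test. But where is $u_i$ kept? As a word it may have $N$ letters. It cannot be recomputed from scratch either: $u_i$ is obtained from $(w,u_{i-1})$ by a logspace function, and unwinding $i$ steps means composing $i$ such functions, with one logarithmic work area for each. For a fixed number of steps this is harmless; for $i$ up to $N$ it costs about $N\log N$ cells. This is the exact point of failure. We need a name of $O(\log N)$ bits for each prefix $u$ of each geodesic word for $w$, and a logspace way back from the name to a word for $u$.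

In outline, $u$ is a region of an arrangement of at most $N$ hyperplanes in the fixed dimension $d$. We name the region by $d$ hyperplane indices and $d$ signs (Section 5), and a sorting procedure turns the region back into a word (Section 6). Before that come the geometry (Section 3) and the exact arithmetic (Section 4).

## 3. Roots, inversion sets and the prefix order

Put $B(\alpha_a,\alpha_a)=1$ and $B(\alpha_a,\alpha_b)=-\cos(\pi/m(a,b))$, read as $-1$ if $m(a,b)=\infty$. This defines a symmetric bilinear form on $V=\bigoplus_{a\in\Sigma}\mathbb R\alpha_a$. The group $G$ acts by $a\cdot v=v-2B(v,\alpha_a)\alpha_a$ and preserves $B$. The roots are the vectors in $\Phi=G\{\alpha_a\}$, and the $\alpha_a$ are the simple roots. We use these textbook facts (Humphreys, *Reflection Groups and Coxeter Groups*, §§5.3–5.7):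

* the action is faithful;
* every root is a nonnegative or a nonpositive combination of simple roots; we write $\beta>0$ ($\beta\in\Phi^+$) or $\beta<0$ accordingly;
* distinct positive roots are not proportional;
* $a$ permutes $\Phi^+\setminus\{\alpha_a\}$;
* with $\mathrm{Inv}(u)=\{\beta\in\Phi^+:u^{-1}\beta<0\}$ we have $\ell(u)=|\mathrm{Inv}(u)|$; if $u\alpha_a>0$ then $\ell(ua)=\ell(u)+1$, and if $u\alpha_a<0$ then $\ell(ua)=\ell(u)-1$.

If $u\alpha_a>0$, then moreover
$$\mathrm{Inv}(ua)=\mathrm{Inv}(u)\sqcup\{u\alpha_a\}.\qquad(1)$$
Indeed $(ua)^{-1}\beta=a(u^{-1}\beta)$ differs in sign from $u^{-1}\beta$ only if $u^{-1}\beta=\pm\alpha_a$. For $\beta>0$ this means $\beta=u\alpha_a$, which is not in $\mathrm{Inv}(u)$ but lies in $\mathrm{Inv}(ua)$.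

For $\beta=u\alpha_a\in\Phi$ put $r_\beta=uau^{-1}$. It acts by $v\mapsto u\bigl(u^{-1}v-2B(u^{-1}v,\alpha_a)\alpha_a\bigr)=v-2B(v,\beta)\beta$. As the action is faithful, $r_\beta$ depends only on $\pm\beta$.

**Example 3.1.** Let $\Sigma=\{a,b\}$, $m(a,b)=3$, so $2B(\alpha_a,\alpha_b)=-1$. Then $a\alpha_b=b\alpha_a=\alpha_a+\alpha_b$ and the positive roots are $\alpha_a$, $\alpha_a+\alpha_b$, $\alpha_b$. By (1), $\mathrm{Inv}(a)=\{\alpha_a\}$, $\mathrm{Inv}(ab)=\{\alpha_a,\alpha_a+\alpha_b\}$, and $\mathrm{Inv}(aba)$ contains all three since $ab\alpha_a=a(\alpha_a+\alpha_b)=\alpha_b$. The element $w=bab=aba$ satisfies $w\alpha_a=-\alpha_b$ and $w\alpha_b=-\alpha_a$.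

**Lemma 3.2.** For all $u,v\in G$,
$$\ell(u^{-1}v)=|\mathrm{Inv}(u)\,\triangle\,\mathrm{Inv}(v)|.\qquad(2)$$

*Proof.* For $\gamma>0$ let $\beta$ be the positive one of $\pm u\gamma$; the map $\gamma\mapsto\beta$ is a bijection of $\Phi^+$. We have $u^{-1}\beta=\pm\gamma$ and $v^{-1}\beta=\pm v^{-1}u\gamma$ with the same sign. So $v^{-1}u\gamma<0$ if and only if $u^{-1}\beta$ and $v^{-1}\beta$ have opposite signs, i.e. $\beta$ lies in exactly one of $\mathrm{Inv}(u),\mathrm{Inv}(v)$. The bijection therefore maps $\mathrm{Inv}(u^{-1}v)$ onto the symmetric difference. $\square$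

**Definition (weak order).** Write $u\le w$ if $\ell(w)=\ell(u)+\ell(u^{-1}w)$; equivalently, some geodesic word for $w$ has a prefix representing $u$.

Put $A=\mathrm{Inv}(u)$ and $A'=\mathrm{Inv}(w)$. By (2), $u\le w$ says $|A'|=|A|+|A|+|A'|-2|A\cap A'|$, i.e. $A\subseteq A'$. So
$$u\le w\iff \mathrm{Inv}(u)\subseteq\mathrm{Inv}(w),\qquad \mathrm{Inv}(u)=\mathrm{Inv}(v)\iff u=v.\qquad(3)$$

**Lemma 3.3 (greedy step).** Let $u\le w$. For $a\in\Sigma$ we have ($\ell(ua)>\ell(u)$ and $ua\le w$) if and only if
$$u\alpha_a>0\quad\text{and}\quad w^{-1}u\alpha_a<0.\qquad(4)$$
Such an $a$ exists if and only if $u\ne w$. The shortlex normal form $s_1s_2\cdots s_k$ of $w$ is obtained as follows: $u_0=1$, $s_{i+1}$ is the smallest $a$ satisfying (4) for $u=u_i$, and $u_{i+1}=u_is_{i+1}$, until $u_i=w$.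

*Proof.* $\ell(ua)>\ell(u)$ means $u\alpha_a>0$. Then $\mathrm{Inv}(ua)=\mathrm{Inv}(u)\sqcup\{u\alpha_a\}$, and by (3) $ua\le w$ means $u\alpha_a\in\mathrm{Inv}(w)$, i.e. $w^{-1}u\alpha_a<0$. If $u\neq w$, write $u^{-1}w=av'$ with $\ell(v')=\ell(u^{-1}w)-1$. Then $\ell(ua)\ge\ell(w)-\ell(v')=\ell(u)+1$. So $\ell(ua)=\ell(u)+1$ and $\ell(ua)+\ell(v')=\ell(w)$, hence $ua\le w$. If $u=w$, no longer element is $\le w$. Finally, a word of length $\ell(w)$ representing $w$ is geodesic, and its prefixes are $\le w$ with increasing length. Conversely any $u\le w$ reached by a geodesic word extends to a geodesic word for $w$. So the lexicographically smallest geodesic word takes at each position the smallest letter allowed by (4). $\square$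

**Lemma 3.4 (candidates for inversions).** Let $w=w_1\cdots w_N$ be any word and $\gamma_j=w_1\cdots w_{j-1}\alpha_{w_j}$. Then $\mathrm{Inv}(w)\subseteq\{\gamma_1,\dots,\gamma_N\}$, and $r_{\gamma_j}$ is represented by the word $w_1\cdots w_{j-1}w_jw_{j-1}\cdots w_1$.

*Proof.* Let $\beta>0$ and $w_N\cdots w_1\beta<0$. There is $j$ with $w_{j-1}\cdots w_1\beta>0>w_jw_{j-1}\cdots w_1\beta$. The only positive root made negative by $w_j$ is $\alpha_{w_j}$, so $w_{j-1}\cdots w_1\beta=\alpha_{w_j}$, i.e. $\beta=\gamma_j$. The second statement is the definition of $r_\beta$. $\square$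

If $w$ is not geodesic, some $\gamma_j$ are negative, repeated, or not inversions. For $w=bab$ in Example 3.1: $\gamma_1=\alpha_b$, $\gamma_2=\alpha_a+\alpha_b$, $\gamma_3=\alpha_a$.

Let $G$ act on $V^*$ by $\langle gx,v\rangle=\langle x,g^{-1}v\rangle$. Let $\rho\in V^*$ have $\langle\rho,\alpha_a\rangle=1$ for all $a$, and put $\mathrm{ht}(v)=\langle\rho,v\rangle$. A root is never of height $0$, and it is positive if and only if its height is positive.

**Lemma 3.5.** For $u\in G$ and $v\in V$,
$$\langle u\rho,v\rangle=\mathrm{ht}(u^{-1}v)=\mathrm{ht}(v)-\sum_{\beta\in\mathrm{Inv}(u)}2B(v,\beta).\qquad(5)$$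

*Proof.* The first equality is the definition. The second is proved by induction on $\ell(u)$ and is clear for $u=1$. Let $\ell(ua)>\ell(u)$. Since $\langle a\rho,v\rangle=\mathrm{ht}(av)=\mathrm{ht}(v)-2B(v,\alpha_a)$, we get $\langle ua\rho,v\rangle=\langle u\rho,v\rangle-2B(u^{-1}v,\alpha_a)=\langle u\rho,v\rangle-2B(v,u\alpha_a)$. By (1) this is (5) for $ua$. $\square$

So the sign of $\langle u\rho,\beta\rangle$ for $\beta>0$ tells whether $\beta\in\mathrm{Inv}(u)$, and (5) computes this number from the set $\mathrm{Inv}(u)$ alone.

## 4. Exact signs in $\mathbb Z[2\cos(\pi/L)]$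

In Section 1 all numbers were integers. Now let $L\ge2$ be a common multiple of all finite $m(a,b)$, let $\theta=2\cos(\pi/L)$ and $\mathcal O=\mathbb Z[\theta]$. With $\zeta=e^{\pi i/L}$ we have $\theta=\zeta+\zeta^{-1}$, so $\theta$ is an algebraic integer. Let $D$ be its degree. Its minimal polynomial is monic with integer coefficients, so $1,\theta,\dots,\theta^{D-1}$ is a $\mathbb Z$-basis of $\mathcal O$. Since $2\cos(k\pi/L)=\zeta^k+\zeta^{-k}$ is an integer polynomial in $\theta$, all numbers $2B(\alpha_a,\alpha_b)$ lie in $\mathcal O$. Hence the generators act by matrices over $\mathcal O$, and roots have coordinates in $\mathcal O$. Elements of $\mathcal O$ are stored as $D$ binary integers. Sums of lists are taken coordinatewise, and products use a fixed table for $\theta^i$, $i\le 2D-2$. So polynomial expressions of fixed degree, in a fixed number of quantities, are logspace computable.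

**Lemma 4.1.** On input $x\in\Sigma^*$, the matrix of $x$ on $V$ can be computed in logspace. So can $E^j$, for a fixed integer matrix $E$ and $j$ given in unary.

*Proof.* Since $\mathcal O^d\cong\mathbb Z^{dD}$, each generator acts by a fixed integer matrix, and the matrix of $x$ over $\mathcal O$ can be read off the integer matrix of $x$. So it suffices to multiply $n\ge1$ matrices from a finite set of integer matrices of one fixed size. The entries of the product are bounded by $K^n$ with $K$ constant. As in Step 2 of Proposition 1.1, choose $c$ such that $P=\prod_{p\le cn}p>2K^n$, and compute each entry $X$ modulo each prime $p\le cn$ in logspace. This is the Chinese remainder representation of $X$. Conversion from it to binary is in logspace (Chiu–Davida–Litow, *Division in logspace-uniform NC¹*, RAIRO Inform. Théor. Appl. 35 (2001); it is even in uniform $\mathrm{TC}^0$ by Hesse–Allender–Barrington, J. Comput. Syst. Sci. 65 (2002)). The conversion gives $X'\in[0,P)$ with $X'\equiv X$ modulo $P$. Applied to the residues $p-1$, it gives $P-1$. As $|X|<P/2$, we have $X=X'$ if $2X'<P$ and $X=X'-P$ otherwise. $\square$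

Next come signs. Floating-point evaluation of bounded precision is not enough. For $L=5$, $\theta$ is the golden ratio, and the Fibonacci numbers satisfy $F_n\theta-F_{n+1}=-(-1/\theta)^n$: the coefficients are exponentially large and the value is exponentially small. We need polynomially many correct bits of $\theta$, and we get them from powers of one fixed matrix.

**Lemma 4.2.** Given integers $c_0,\dots,c_{D-1}$ in binary, the sign ($+$, $-$ or $0$) of $g(\theta)=\sum_i c_i\theta^i$ can be computed in logspace.

*Proof.* We have $g(\theta)=0$ if and only if all $c_i=0$. Suppose this is not so, and let $|c_i|\le H=2^b$, with $b$ the maximal bit length of the $c_i$.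

**Step 1: a lower bound for $|g(\theta)|$.** The conjugates of $\theta$ are of the form $2\cos(k\pi/L)$, so they lie in $[-2,2]$ and the conjugates of $g(\theta)$ have absolute value at most $D2^DH$. The product of the $D$ numbers conjugate to $g(\theta)$, one for each conjugate of $\theta$, is a nonzero integer. Hence
$$|g(\theta)|\ge(D2^DH)^{-(D-1)}.\qquad(6)$$

**Step 2: rational approximations of $\theta$.** Let $\eta=\theta+2$. Its conjugates $\eta=\eta_1,\eta_2,\dots,\eta_D$ are the distinct numbers of the form $2+2\cos(k\pi/L)$ with $\gcd(k,2L)=1$, because the conjugates of $\zeta$ are the $\zeta^k$ with these $k$. They lie in $[0,4]$. Since $\cos$ decreases on $[0,\pi]$, the value at $k=\pm1$, which is $\eta$, is strictly the largest; also $\eta\ge2$. Put $q=\max_{i\ge2}\eta_i/\eta<1$, and $q=0$ if $D=1$. Let $E$ be the integer matrix of multiplication by $\eta$ on $\mathcal O$; its eigenvalues are $\eta_1,\dots,\eta_D$. So for $j\ge1$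
$$T_j=\mathrm{tr}(E^j)=\sum_i\eta_i^j\in\mathbb Z,\qquad T_j\ge\eta^j>0 .$$
Put $\theta_j=T_{j+1}/T_j-2$. The number $T_{j+1}/T_j=\sum_i\eta_i\cdot\eta_i^j/T_j$ is a weighted mean of the $\eta_i$, so it lies in $[0,4]$ and $\theta_j\in[-2,2]$. Further,
$$|\theta_j-\theta|=\Big|\sum_{i\ge2}\eta_i^j(\eta_i-\eta)\Big|\Big/T_j\le4Dq^j.$$
For $L=5$ the conjugates of $\eta$ have sum $5$ and product $5$, so $T_{j+1}=5T_j-5T_{j-1}$. The values $T_1,\dots,T_5$ are $5,15,50,175,625$, and $\theta_2=4/3$, $\theta_3=3/2$, $\theta_4=11/7$ approach the golden ratio.

**Step 3: how large $j$ must be.** On $[-2,2]$ we have $|g'|\le D^22^DH$, so $|g(\theta_j)-g(\theta)|\le4D^32^DHq^j$. By (6) this is smaller than $|g(\theta)|$ as soon as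
$$4D^32^D(D2^D)^{D-1}\,2^{bD}\,q^j<1.$$
Choose a constant integer $\kappa\ge1$ with $q^\kappa\cdot 4D^32^D(D2^D)^{D-1}\cdot2^D<1$. Then $q^{\kappa}<2^{-D}$, so $q^{\kappa b}\le2^{-bD}$, and $j=\kappa(b+1)$ satisfies the condition.

**Step 4: clearing denominators.** For this $j$, $g(\theta)$ has the sign of $g(\theta_j)$. Since $T_j>0$, this is the sign of the integer
$$T_j^{D-1}g(\theta_j)=\sum_i c_i\,(T_{j+1}-2T_j)^i\,T_j^{D-1-i}.$$
The number $j$ can be written in unary, so $T_j$ and $T_{j+1}$ are logspace computable by Lemma 4.1, and the displayed expression has fixed degree. $\square$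

**Consequence 4.3.** From $w=w_1\cdots w_N$ the following are logspace computable: all $\gamma_j$; the sign of a root $x\alpha_a$ or $x\gamma_j$ for a given word $x$ (compute the root and take the sign of its height); and the list $\mathrm{Inv}(w)$ without repetitions. The list consists of the $\gamma_j$ with $\gamma_j>0$, $w^{-1}\gamma_j<0$ and $\gamma_i\ne\gamma_j$ for $i<j$, where $w^{-1}$ is the reversed word. It is complete by Lemma 3.4. Equality of vectors is equality of integer coordinates.

## 5. Naming a prefix by a vertex of a polyhedron

Let $u\le w$. By (5), $\langle u\rho,\beta\rangle<0$ if and only if $\beta\in\mathrm{Inv}(u)$, for each $\beta\in\mathrm{Inv}(w)$. So $u$ is determined by the region of the arrangement of hyperplanes $\beta^\perp\subset V^*$, $\beta\in\mathrm{Inv}(w)$, that contains $u\rho$. We have at most $N$ hyperplanes in the fixed dimension $d$, so there are only polynomially many regions (Section 8 gives a bound). Short names therefore exist; we need explicit ones. Listing the walls of the region does not do: already in $\mathbb R^3$ a region of a central arrangement can have arbitrarily many walls, as the cone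 over a polygon shows. A vertex needs only $d$ tight inequalities, but the only possible vertex of a closed cone is $0$, and it lies on every hyperplane. The way out is to move all inequalities away from $0$ by one unit. The vertices of the resulting polyhedron lie strictly inside the region.

Let $\delta_j=\gamma_j$ for $1\le j\le N$, and let $\delta_{N+1},\dots,\delta_{N+d}$ be the simple roots; they guarantee that the $\delta_i$ span $V$.

**Definition (code).** A code is $c=(i_1,\dots,i_d;\varepsilon_1,\dots,\varepsilon_d)$ with $1\le i_k\le N+d$, $\varepsilon_k\in\{1,-1\}$ and $\delta_{i_1},\dots,\delta_{i_d}$ linearly independent. Let $x_c\in V^*$ be the unique solution of $\langle x_c,\delta_{i_k}\rangle=\varepsilon_k$ for $1\le k\le d$, and put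
$$S(c)=\{\beta\in\mathrm{Inv}(w):\langle x_c,\beta\rangle<0\}.$$

As $d$ is fixed, a code has $O(\log(N+2))$ bits, and there are at most $2^d(N+d)^d$ codes. Not every code names an element below $w$; we claim only the converse.

**Lemma 5.1.** For every $u\le w$ there is a code $c$ with $S(c)=\mathrm{Inv}(u)$.

*Proof.* Let $\sigma_i$ be the sign of $\langle u\rho,\delta_i\rangle=\mathrm{ht}(u^{-1}\delta_i)\ne0$, and consider
$$P_u=\{x\in V^*:\ \sigma_i\langle x,\delta_i\rangle\ge1\ \text{ for } 1\le i\le N+d\}.$$

**Step 1: $P_u$ is nonempty.** All numbers $\sigma_i\langle u\rho,\delta_i\rangle$ are positive, so a large positive multiple of $u\rho$ lies in $P_u$.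

**Step 2: some point of $P_u$ has $d$ linearly independent tight constraints.** Among the points of $P_u$ choose $x$ such that the vectors $\delta_i$ with $\sigma_i\langle x,\delta_i\rangle=1$ span a space $U$ of maximal dimension. Suppose $U\ne V$. Choose $y\in V^*$, $y\ne0$, vanishing on $U$. Since the $\delta_i$ span $V$, some $\langle y,\delta_i\rangle\ne0$; replacing $y$ by $-y$ if necessary, some $\sigma_i\langle y,\delta_i\rangle<0$. Move from $x$ to $x+sy$ with $s\ge0$ growing. The constraints tight at $x$ stay tight. There is a first $s>0$ at which another constraint, with $\langle y,\delta_i\rangle\ne0$, becomes tight, and up to this moment we stay in $P_u$. This $\delta_i$ is not in $U$, so the dimension has grown, a contradiction. Hence $U=V$.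

**Step 3: reading off the code.** For the point $x$ choose linearly independent tight $\delta_{i_1},\dots,\delta_{i_d}$. Then $\langle x,\delta_{i_k}\rangle=\sigma_{i_k}$, so $x=x_c$ for $c=(i_1,\dots,i_d;\sigma_{i_1},\dots,\sigma_{i_d})$. Every $\beta\in\mathrm{Inv}(w)$ is some $\delta_i$ by Lemma 3.4. Since $x\in P_u$, $\langle x,\beta\rangle$ has the sign of $\mathrm{ht}(u^{-1}\beta)$, which is negative if and only if $\beta\in\mathrm{Inv}(u)$. So $S(c)=\mathrm{Inv}(u)$. $\square$

**Example 5.2.** Let $w=bab$ as in Example 3.1, so $\delta_1=\alpha_b$, $\delta_2=\alpha_a+\alpha_b$, $\delta_3=\alpha_a$, and $\delta_4,\delta_5$ are $\alpha_a,\alpha_b$. Write $x=(x_a,x_b)$ for the values on $\alpha_a,\alpha_b$. For $u=a$, the prefix that the pointer could not name, $P_u$ is given by $x_a\le-1$, $x_a+x_b\ge1$, $x_b\ge1$. It has the vertex $(-1,2)$, where the first two constraints are tight. The code is $(3,2;-1,+1)$, and indeed $S(c)=\{\alpha_a\}$. For $u=ab$ the constraints are $x_a\le-1$, $x_a+x_b\le-1$, $x_b\ge1$. The vertex $(-2,1)$ gives the code $(1,2;+1,-1)$ and $S(c)=\{\alpha_a,\alpha_a+\alpha_b\}=\mathrm{Inv}(ab)$.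

**Lemma 5.3.** Given $w$ and a tuple $c$, one can in logspace decide whether $c$ is a code and compute $S(c)$.

*Proof.* Let $M$ be the $d\times d$ matrix with rows $\delta_{i_1},\dots,\delta_{i_d}$ in coordinates with respect to the simple roots. Then $c$ is a code if and only if $\det M\ne0$. The column $\xi$ of values of $x_c$ on the simple roots solves $M\xi=\varepsilon$, so
$$\langle x_c,\beta\rangle=\beta^{T}\,\mathrm{adj}(M)\,\varepsilon\,/\det M .$$
Numerator and denominator are polynomial expressions of fixed degree over $\mathcal O$ in logspace computable quantities. Their signs are found by Lemma 4.2, for each $\beta$ in the list $\mathrm{Inv}(w)$. $\square$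

## 6. Reading an element off its inversion set

A code gives the set $\mathrm{Inv}(u)$. The greedy test (4) needs $u$ itself, as a word. The reflections $r_\beta$ with $\beta\in\mathrm{Inv}(u)$ come with words by Lemma 3.4, and we shall write $u$ as their product. The order matters: for $u=ab$ in Example 3.1 the reflections are $a$ and $aba$, with $(aba)\,a=ab$ but $a\,(aba)=ba$. A good order is the order in which a path from near $\rho$ to $u\rho$ crosses the walls. We choose a segment whose crossing order can be computed from the set alone.

Fix an enumeration $\Sigma=\{a_1,\dots,a_d\}$ and write vectors of $V$ in the coordinates given by $\alpha_{a_1},\dots,\alpha_{a_d}$.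

**Lemma 6.1.** Let $u\in G$, $k=\ell(u)$, and for $\beta\in\mathrm{Inv}(u)$ put $\kappa(\beta)=-\langle u\rho,\beta\rangle$. Then $\kappa(\beta)>0$, and the vectors $\beta/\kappa(\beta)$, $\beta\in\mathrm{Inv}(u)$, are pairwise distinct. If $\beta_1,\dots,\beta_k$ is the enumeration of $\mathrm{Inv}(u)$ for which $\beta_i/\kappa(\beta_i)$ is lexicographically increasing, then
$$u=r_{\beta_k}r_{\beta_{k-1}}\cdots r_{\beta_1}.\qquad(7)$$

*Proof.* First, $\kappa(\beta)=-\mathrm{ht}(u^{-1}\beta)>0$. The vectors $\beta/\kappa(\beta)$ are distinct because distinct positive roots are not proportional.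

**Step 1: points off the walls come from group elements.** We claim: if $x\in V^*$ vanishes on no root and $N(x)=\{\beta\in\Phi^+:\langle x,\beta\rangle<0\}$ is finite, then $N(x)=\mathrm{Inv}(v)$ for some $v\in G$. We first find $v$ such that $v^{-1}x$ is positive on all simple roots, by induction on $|N(x)|$. If $N(x)=\emptyset$, take $v=1$. Otherwise some simple root $\alpha_a$ is in $N(x)$, since a functional positive on all simple roots is positive on $\Phi^+$. For $\beta\in\Phi^+\setminus\{\alpha_a\}$ we have $\langle ax,\beta\rangle=\langle x,a\beta\rangle$ with $a\beta\in\Phi^+\setminus\{\alpha_a\}$, and $\langle ax,\alpha_a\rangle=-\langle x,\alpha_a\rangle>0$. So $N(ax)=a(N(x)\setminus\{\alpha_a\})$ has one element less, and $ax$ again vanishes on no root. By induction $v'^{-1}ax$ is positive on the simple roots for some $v'$; take $v=av'$. Now for $\beta>0$ we have $\langle x,\beta\rangle=\langle v^{-1}x,v^{-1}\beta\rangle$. As $v^{-1}x$ is positive on positive roots, this is negative if and only if $v^{-1}\beta<0$. So $N(x)=\mathrm{Inv}(v)$.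

**Step 2: a segment with distinct crossing times.** For $\tau>0$ let $\rho_\tau\in V^*$ with $\langle\rho_\tau,\alpha_{a_i}\rangle=\tau^i$. For two different vectors $b,b'$ whose first differing coordinate has index $i_0$, the number $\langle\rho_\tau,b-b'\rangle=\sum_{i\ge i_0}\tau^i(b_i-b_i')$ has the sign of $b_{i_0}-b'_{i_0}$ for all small $\tau$. So we can fix $\tau$ such that the finitely many numbers $\langle\rho_\tau,\beta/\kappa(\beta)\rangle$ are ordered as the vectors $\beta/\kappa(\beta)$ are ordered lexicographically; in particular they are distinct. Let $x_t=(1-t)\rho_\tau+t\,u\rho$ for $0\le t\le1$. If $\beta\in\Phi^+\setminus\mathrm{Inv}(u)$, then $\langle\rho_\tau,\beta\rangle>0$ and $\langle u\rho,\beta\rangle>0$, so $\langle x_t,\beta\rangle>0$ throughout. If $\beta\in\mathrm{Inv}(u)$, then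
$$\langle x_t,\beta\rangle=(1-t)\langle\rho_\tau,\beta\rangle-t\,\kappa(\beta)$$
changes from positive to negative at the unique $t\in(0,1)$ with $t/(1-t)=\langle\rho_\tau,\beta\rangle/\kappa(\beta)$. As $t/(1-t)$ is increasing, the walls $\beta_1^\perp,\dots,\beta_k^\perp$ are crossed in this order, at times $0<t_1<\dots<t_k<1$. With $t_0=0$ and $t_{k+1}=1$, for $t_i<t<t_{i+1}$ no root vanishes on $x_t$, and $N(x_t)=\{\beta_1,\dots,\beta_i\}$.

**Step 3: one letter per crossing.** By Step 1 there are $v_i\in G$ with $\mathrm{Inv}(v_i)=\{\beta_1,\dots,\beta_i\}$; by (3), $v_0=1$ and $v_k=u$. By (2), $\ell(v_{i-1}^{-1}v_i)=1$, so $v_i=v_{i-1}s_i$ with $s_i\in\Sigma$. Since $\ell(v_i)>\ell(v_{i-1})$, (1) gives $\beta_i=v_{i-1}\alpha_{s_i}$. Hence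
$$r_{\beta_i}v_{i-1}=v_{i-1}s_iv_{i-1}^{-1}v_{i-1}=v_{i-1}s_i=v_i,$$
and (7) follows. $\square$

**Example 6.2.** Let $u=ab$ as in Example 3.1, with $a_1=a$, $a_2=b$. Formula (5) gives $\langle u\rho,\alpha_a\rangle=1-2-1=-2$ and $\langle u\rho,\alpha_b\rangle=1+1-1=1$. So $\kappa(\alpha_a)=2$ and $\kappa(\alpha_a+\alpha_b)=1$. The vectors to sort are $(\tfrac12,0)$ and $(1,1)$, hence $\beta_1=\alpha_a$, $\beta_2=\alpha_a+\alpha_b$, and (7) reads $u=(aba)\,a=ab$.

**Corollary 6.3.** Given $w$ and a subset $S\subseteq\mathrm{Inv}(w)$ as a bit list, one can in logspace decide whether $S=\mathrm{Inv}(u)$ for some $u\in G$ and, if so, output a word representing $u$.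

*Proof.* For $\beta\in S$ compute
$$\kappa(\beta)=-\mathrm{ht}(\beta)+\sum_{\beta'\in S}2B(\beta,\beta')\in\mathcal O .$$
By (5) this is the $\kappa$ of Lemma 6.1 if $S=\mathrm{Inv}(u)$. Reject if some $\kappa(\beta)\le0$. Otherwise sort $S$ by the lexicographic order of the vectors $\beta/\kappa(\beta)$, which are distinct since the roots are not proportional. Coordinates are compared through the sign of $b_i\kappa(\beta')-b'_i\kappa(\beta)\in\mathcal O$, by Lemma 4.2, and the rank of an element is the number of smaller ones plus one, found by counting. Let $x_S=r_{\beta_k}\cdots r_{\beta_1}$, where each $r_\beta$ with $\beta=\gamma_j$ is written as the word in Lemma 3.4. So $|x_S|=O(N^2)$. If $S=\mathrm{Inv}(u)$, then $x_S$ represents $u$ by Lemma 6.1, so $\mathrm{Inv}(x_S)=S$. Conversely, if $\mathrm{Inv}(x_S)=S$, then $S$ is an inversion set. So it remains to compute $\mathrm{Inv}(x_S)$ by Consequence 4.3, applied to the word $x_S$, and to compare the two sets of vectors. All of this is a fixed composition of logspace functions. $\square$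

## 7. The transducer for Theorem 1

*Proof of Theorem 1.*

**Step 1: one greedy step as a logspace function of $(w,c)$.** The purpose is to replace the long prefix $u$ by its code. Let $w$ and a code $c$ be given with $S(c)=\mathrm{Inv}(u)$ for some $u\le w$.

1. Compute $S(c)$ by Lemma 5.3 and a word $x$ for $u$ by Corollary 6.3.
2. Find the smallest $a\in\Sigma$ with $u\alpha_a>0$ and $w^{-1}u\alpha_a<0$, by Lemmas 4.1 and 4.2 applied to the word $x$ and to the reversed word $w$ followed by $x$. If there is none, report "stop".
3. Run through all codes in a fixed enumeration and find the first code $c'$ with $S(c')=S(c)\cup\{u\alpha_a\}$.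

By Lemma 3.3, item 2 reports "stop" if and only if $u=w$. Otherwise $ua\le w$, and $\mathrm{Inv}(ua)=S(c)\cup\{u\alpha_a\}$ by (1). So a code $c'$ exists by Lemma 5.1, and it satisfies $S(c')=\mathrm{Inv}(ua)$. The map $(w,c)\mapsto(a,c')$ or "stop" is a composition of a fixed number of logspace functions, so it is logspace computable. The sets and words appearing inside it are recomputed symbol by symbol and never stored.

**Step 2: the loop.** Find a code $c$ with $S(c)=\emptyset=\mathrm{Inv}(1)$; it exists by Lemma 5.1. Repeat: apply Step 1 to $(w,c)$; on "stop", halt; otherwise write $a$ on the output tape and replace $c$ by $c'$.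

**Step 3: space and correctness.** Between rounds only $c$ is kept, $O(\log(N+2))$ bits on the work tape. The machine of Step 1 reads $w$ from the input tape and $c$ from the work tape, and its work area is reused in each round. The number of nested computations is therefore fixed, whatever the number of rounds. By Lemma 3.3 the letters written are those of the shortlex normal form, and there are $\ell(w)\le N$ rounds before "stop". $\blacksquare$

For $w=bab$ with $a<b$ a possible run, using the codes of Example 5.2, is as follows. The code $(1,3;+1,+1)$, with $x_c=(1,1)$, names $1$; here $\alpha_a>0$ and $w^{-1}\alpha_a=-\alpha_b<0$, so $a$ is printed. The code $(3,2;-1,+1)$ names $a$; the letter $a$ is excluded since $a\alpha_a<0$, and $b$ is printed because $a\alpha_b=\alpha_a+\alpha_b\in\mathrm{Inv}(w)$. The code $(1,2;+1,-1)$ names $ab$; as $ab\alpha_a=\alpha_b\in\mathrm{Inv}(w)$, $a$ is printed. The code $(1,3;-1,-1)$ names $w$, and the machine stops with output $aba$. The machine may use other codes with the same sets $S(c)$, depending on its enumeration.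

## 8. The whole interval below $w$

Let $[1,w]=\{u\in G:u\le w\}$. Let $\Gamma(w)$ be the labelled directed graph with vertex set $[1,w]$ and edges $u\xrightarrow{a}ua$ whenever $u,ua\in[1,w]$ and $\ell(ua)=\ell(u)+1$. Its paths from $1$ to $w$ spell exactly the geodesic words for $w$.

> **Theorem 2.** Let $G=C(\Sigma,m)$ be a fixed Coxeter group of rank $d=|\Sigma|\ge1$.
> 1. On input $w\in\Sigma^*$, the graph $\Gamma(w)$ (with a code and a word representing each vertex) is computable in logspace.
> 2. If $\ell=\ell(w)\ge1$, then $|[1,w]|\le2\sum_{i=0}^{d-1}\binom{\ell-1}{i}=O(\ell^{d-1})$.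
> 3. The exponent $d-1$ is optimal for every $d\ge2$: for every irreducible affine Coxeter group of rank $d$ there are $C>0$ and elements $w_k$ with $\ell(w_k)\to\infty$ and $|[1,w_k]|\ge C\,\ell(w_k)^{d-1}$.

As a check of part 2, let $d=2$, $m(a,b)=m<\infty$, and let $w$ be the longest element. Then $\ell=m$, $[1,w]$ is the whole group of order $2m$, and the bound is $2(1+(m-1))=2m$.

*Proof of part 1.* Here we may meet codes that name nothing, so the deciding half of Corollary 6.3 is used. Enumerate all codes $c$. Keep $c$ if $S(c)$ is an inversion set and no earlier code $c_0$ has $S(c_0)=S(c)$. For each kept $c$ output $c$ and the word $x_{S(c)}$ of Corollary 6.3. Since $S(c)\subseteq\mathrm{Inv}(w)$, kept codes name elements of $[1,w]$ by (3). By Lemma 5.1 every element of $[1,w]$ is named, and exactly once. For kept $c,c'$ and $a\in\Sigma$, with $u$ the element of $c$, output an edge $c\xrightarrow{a}c'$ if and only if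
$$u\alpha_a>0,\qquad u\alpha_a\notin S(c),\qquad S(c')=S(c)\cup\{u\alpha_a\}.$$
If these hold, then the element of $c'$ has inversion set $\mathrm{Inv}(ua)$ by (1), so it is $ua$, and $\ell(ua)=\ell(u)+1$. Conversely, if $u\xrightarrow{a}ua$ is an edge of $\Gamma(w)$, then $u\alpha_a>0$; this root is not in $\mathrm{Inv}(u)$, and (1) gives the third condition for the code $c'$ of $ua$. Everything is a fixed composition of logspace functions, with loops over codes of $O(\log(N+2))$ bits. $\square$

*Proof of part 2.* For $u\le w$ the point $u\rho$ lies off the $\ell$ hyperplanes $\beta^\perp\subset V^*$, $\beta\in\mathrm{Inv}(w)$, and its side of $\beta^\perp$ tells whether $\beta\in\mathrm{Inv}(u)$. Since $\mathrm{Inv}(u)\subseteq\mathrm{Inv}(w)$, different $u\le w$ give different regions. The hyperplanes are distinct because distinct positive roots are not proportional. So it suffices to know that $\ell\ge1$ distinct hyperplanes through $0$ in $\mathbb R^d$ have at most $f(\ell,d)=2\sum_{i=0}^{d-1}\binom{\ell-1}{i}$ regions (Schläfli; see Zaslavsky, Mem. AMS 154 (1975)).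

Here is a proof of this bound, by induction on $d$ and then on $\ell$. For $d=1$ the only hyperplane is $\{0\}$, with $2=f(1,1)$ regions. For $\ell=1$ there are $2=f(1,d)$ regions. Let $d\ge2$ and $\ell\ge2$, and remove one hyperplane $h$. The others have at most $f(\ell-1,d)$ regions. Adding $h$ cuts each region that meets $h$ into two, by convexity, and changes no other region. The regions that meet $h$ correspond to the regions of $h\cong\mathbb R^{d-1}$ cut by the intersections with the other hyperplanes; these are at least one and at most $\ell-1$ distinct hyperplanes of $h$. Since $f$ does not decrease when $\ell$ grows, there are at most $f(\ell-1,d-1)$ such regions. Finally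
$$f(\ell-1,d)+f(\ell-1,d-1)=2\sum_{i=0}^{d-1}\Big[\binom{\ell-2}{i}+\binom{\ell-2}{i-1}\Big]=f(\ell,d).$$
The binomials are polynomials in $\ell$ of degree at most $d-1$, which gives $O(\ell^{d-1})$. $\square$

*Proof of part 3.* Recall that the irreducible affine Coxeter groups are the affine Weyl groups $G=W_0\ltimes Q^\vee$ of irreducible (crystallographic) root systems $\Phi_0$. Here $W_0$ is the Weyl group and $Q^\vee$ is the coroot lattice. If $\Phi_0$ has rank $n$, the Coxeter generators are the reflections in the $n+1$ walls of the alcove $A_0=\{x:0<\langle x,\alpha\rangle<1\text{ for all }\alpha\in\Phi_0^+\}$, so $n=d-1$. The reflecting hyperplanes are $\{x:\langle x,\alpha\rangle=k\}$ with $\alpha\in\Phi_0^+$, $k\in\mathbb Z$, and $\ell(g)$ is the number of them separating $A_0$ from $gA_0$. For every $d\ge2$ there is such a group, for instance with $\Phi_0$ of type $A_{d-1}$. Let $\alpha_1,\dots,\alpha_n$ now be the simple roots of $\Phi_0$ and $t_\mu$ the translation by $\mu\in Q^\vee$.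

**Step 1: lengths of translations.** On $t_\mu A_0$ the value of $\alpha$ lies between $\langle\mu,\alpha\rangle$ and $\langle\mu,\alpha\rangle+1$, and on $A_0$ between $0$ and $1$. So exactly $|\langle\mu,\alpha\rangle|$ hyperplanes belonging to $\alpha$ separate the two alcoves, and we obtain the Iwahori–Matsumoto formula
$$\ell(t_\mu)=\sum_{\alpha\in\Phi_0^+}|\langle\mu,\alpha\rangle| .$$
Call $\mu$ dominant if $\langle\mu,\alpha_i\rangle\ge0$ for all $i$; then $\langle\mu,\alpha\rangle\ge0$ for all $\alpha\in\Phi_0^+$. Hence $\ell(t_{\mu+\nu})=\ell(t_\mu)+\ell(t_\nu)$ for dominant $\mu,\nu\in Q^\vee$, and so $t_\mu\le t_{\mu+\nu}$.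

**Step 2: the elements $w_k$.** Let $\lambda\in Q^\vee$ be the sum of the positive coroots. The simple reflection $s_i$ of $W_0$ permutes the positive coroots other than $\alpha_i^\vee$, so $s_i\lambda=\lambda-2\alpha_i^\vee$, i.e. $\langle\lambda,\alpha_i\rangle=2$. Put $w_k=t_{k\lambda}$. Then $\ell(w_k)=k\,\ell(t_\lambda)$ with $\ell(t_\lambda)>0$.

**Step 3: many translations below $w_k$.** Every $\mu\in Q^\vee$ with $0\le\langle\mu,\alpha_i\rangle\le2k$ for all $i$ is dominant, and so is $k\lambda-\mu$. Hence $t_\mu\le w_k$ by Step 1. Let $f$ be the index of $Q^\vee$ in the coweight lattice, with fundamental coweights $\omega_i^\vee$. Then $f\omega_i^\vee\in Q^\vee$, so $\mu=f\sum_im_i\omega_i^\vee$ with integers $m_i$ qualifies whenever $0\le fm_i\le2k$. For each $i$ there are at least $2k/f$ choices of $m_i$. Therefore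
$$|[1,w_k]|\ge\Big(\frac{2k}{f}\Big)^{n}=\Big(\frac{2}{f\,\ell(t_\lambda)}\Big)^{d-1}\ell(w_k)^{d-1}.\qquad\blacksquare$$

The smallest case can be checked directly. For $\Phi_0=\{\pm\alpha\}$, $G$ is the infinite dihedral group, $\lambda=\alpha^\vee$, $\langle\alpha^\vee,\alpha\rangle=2$, $f=2$ and $\ell(t_\lambda)=2$. Step 3 finds the elements $t_{j\lambda}$, $0\le j\le k$, below $t_{k\lambda}$, which has length $2k$. The whole interval has $2k+1$ elements, since the only geodesic word for $w_k$ has that many prefixes.

## 9. Other geodesics, Parikh images and meets

> **Corollary 3.** For every fixed Coxeter group the following are logspace computable.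
>
> * *Shortlex normal forms with the order on $\Sigma$ part of the input*, and likewise the geodesic word that is lexicographically smallest when read from right to left.
> * *Any greedily selected geodesic:* if $R$ is a logspace computable rule which, given $w$ and a vertex $u\ne w$ of $\Gamma(w)$, selects an edge leaving $u$, the word spelled by the resulting path from $1$ to $w$ is logspace computable.
> * *The Parikh image* of the shortlex normal form, i.e. the number of occurrences of each letter.
> * *Longest common prefixes:* on input $w,w'$, the weak-order meet of the two elements, in shortlex normal form.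

*Proof.* **Greedy paths.** By part 1 of Theorem 2 the graph $\Gamma(w)$ is logspace computable, and its vertices have names of $O(\log(N+2))$ bits. Start at the vertex $1$. At a vertex $u\ne w$ apply $R$, print the label of the selected edge, and replace the stored name by that of the end point. Only the current name is kept between rounds, and after $\ell(w)$ rounds the path is at $w$. This is the second item. With the rule "take the edge with the smallest label in the given order" Lemma 3.3 yields the first statement of the first item.

**Right to left.** The geodesic words for $w^{-1}$ are the reversed geodesic words for $w$. So apply the left-to-right case to the reversed word, which represents $w^{-1}$, and reverse the output. This is again a composition of logspace functions.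

**Parikh image.** Compute the normal form by Theorem 1 and count each letter. The counters have $O(\log(N+2))$ bits.

**Meets.** The weak order on a Coxeter group is a meet-semilattice (Björner–Brenti, *Combinatorics of Coxeter Groups*, Thm. 3.2.1). So all elements of $\{u\in[1,w]:u\le w'\}$ lie below the meet of $w$ and $w'$, which belongs to this set, and the meet is its unique longest element. Run through the vertices $c$ of $\Gamma(w)$. For the element $u$ of $c$ compute $\mathrm{Inv}(u)$ from its word and $\mathrm{Inv}(w')$ from $w'$, by Consequence 4.3, and test whether $\mathrm{Inv}(u)\subseteq\mathrm{Inv}(w')$, which by (3) means $u\le w'$. Among the vertices that pass, keep the name of the one with the largest $|S(c)|=\ell(u)$. Finally apply Theorem 1 to the word $x_{S(c)}$ of this vertex. $\square$
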